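# Artin functions over $\Bbbk[[x_1,x_2]]$: the doubly exponential bound is not sharp

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, $A=\Bbbk[[x_1,x_2]]$, $\mathfrak m=(x_1,x_2)$, $y=(y_1,\dots,y_m)$ are indeterminates and $B=A[y]$. We write $\operatorname{ord}$ for the $\mathfrak m$-adic order on $A$. It is a valuation, because the initial form of a product is the product of the initial forms. The order of an ideal of $A$ is the minimal order of its elements. We put $\mathbb N=\{0,1,2,\dots\}$, and $c$ always denotes an integer $\ge 1$.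

## 1. Artin functions, binomial ideals and isolated singularities

For an ideal $\mathfrak b\subset B$, an $A$-algebra $C$ and $\hat y\in C^m$, let $\mathfrak b(\hat y)$ be the set of values $g(\hat y)$, $g\in\mathfrak b$, and let $\mathfrak b(\hat y)C$ be the ideal of $C$ generated by it. For $C=A$ the set $\mathfrak b(\hat y)$ is already an ideal, because $B\to A$, $y\mapsto\hat y$, is surjective.

**Definition 1.1 (Artin function).** Let $I=(f_1,\dots,f_r)\subset B$. The Artin function of $I$ is the smallest function $\beta_I:\mathbb N\to\mathbb N$ such that for every $c$ and every $\hat y\in A^m$ with $f_i(\hat y)\in\mathfrak m^{\beta_I(c)}$ for all $i$, there is $\tilde y\in A^m$ with $f_i(\tilde y)=0$ for all $i$ and $\tilde y_j-\hat y_j\in\mathfrak m^c$ for all $j$.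

The hypothesis says $I(\hat y)\subset\mathfrak m^{\beta_I(c)}$ and the conclusion says $I(\tilde y)=0$, $\tilde y\equiv\hat y$ mod $\mathfrak m^c$. So $\beta_I$ does not depend on the generators. It exists by strong Artin approximation over complete local rings (Pfister–Popescu 1975). In words: how precisely must $\hat y$ solve the equations before a true solution agrees with it to order $c$?

**Example 1.2.** (1) $I=(x_1y)$. If $x_1\hat y\in\mathfrak m^{c+1}$ then $\hat y\in\mathfrak m^c$ and $\tilde y=0$ works. On the other hand $\hat y=x_1^{c-1}$ has $x_1\hat y\in\mathfrak m^c$ and the only solution $0$ is not congruent to it. So $\beta_I(c)=c+1$.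
(2) $I=(y^n)$, $n\ge1$. The only solution is $0$, and $n\operatorname{ord}\hat y\ge N$ forces $\operatorname{ord}\hat y\ge c$ exactly when $N\ge n(c-1)+1$. So $\beta_I(c)=n(c-1)+1$.
(3) $I=(y_1y_2)$. A solution has one zero coordinate, so we need one of the two orders to be $\ge c$. This is forced by $\operatorname{ord}\hat y_1+\operatorname{ord}\hat y_2\ge 2c-1$, and $(x_1^{c-1},x_1^{c-1})$ shows that $2c-2$ is not enough. So $\beta_I(c)=2c-1$.

**Definition 1.3 (binomial).** A binomial is a polynomial $\lambda y^\alpha-\mu y^\beta$ with $\lambda,\mu\in\Bbbk$; monomials are allowed.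

For example $y_1^2-y_2^2y_3$, $y_1y_2$ and $y_1y_2-1$ are binomials; $y_1y_2-x_1x_2$ is not, since its coefficients are not in $\Bbbk$.

**Definition 1.4 (singular points).** Let $X=\operatorname{Spec}B/I$ and let $\operatorname{Sing}X$ be the set of $p\in X$ such that $(B/I)_p$ is not regular. It is closed, because $B$ is excellent (it is of finite type over a complete local ring). A point $p\in\operatorname{Sing}X$ is isolated if $\{p\}$ is open in $\operatorname{Sing}X$; $X$ has isolated singularities if all points of $\operatorname{Sing}X$ are isolated. A point lies over $\mathfrak m$ if $p\supset\mathfrak mB$.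

Since $B/\mathfrak mB=\Bbbk[y]$ and $\Bbbk$ is algebraically closed, the maximal ideals of $B$ over $\mathfrak m$ are $Q=(x_1,x_2,y_1-q_1,\dots,y_m-q_m)$ with $q\in\Bbbk^m$; we write $Q=(\mathfrak m,y-q)$.

**Example 1.5.** For $y_1y_2-x_1x_2$ the partial derivatives in $x_1,x_2,y_1,y_2$ are $-x_2,-x_1,y_2,y_1$, and the only singular point over $\mathfrak m$ is the origin, which is isolated. For the cusp $y_1^2-y_2^3$, viewed in $A[y_1,y_2]$, the singular locus is $\{y_1=y_2=0\}\cong\operatorname{Spec}A$. It has one point over $\mathfrak m$, but that point is not isolated in $\operatorname{Sing}X$, since $\operatorname{Sing}X$ is two-dimensional there. The two readings of "isolated singularity" suggested by these examples will both be treated.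

## 2. Doubly exponential growth and the bounds that exclude it

The starting point is the following result of Rond, as stated in Guillaume Rond, "Artin Approximation", arXiv:1506.04717 (2015). If $I$ is generated by binomials of $\Bbbk[y]$, or if $\operatorname{Spec}A[y]/I$ has an isolated singularity, then the Artin function of $I$ is bounded by a function $c\mapsto a^{a^c}$ for some constant $a>1$. The question posed there is whether this doubly exponential bound is sharp: *is there an ideal $I$ such that*

* (i) $I$ is generated by binomials of $\Bbbk[y]$, or $\operatorname{Spec}A[y]/I$ has an isolated singularity, and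
* (ii) for some constant $b>1$, $\beta_I(c)\ge b^{b^c}$ for all sufficiently large $c$?

The answer is no. It follows from these statements, whose proofs fill the lecture.

**Theorem A.** If $I$ is generated by binomials of $\Bbbk[y]$ whose monomials have degree $\le\Delta$ ($\Delta\ge1$), then $\beta_I(c)\le\Delta^{m+1}c^2+c$. The exponent $2$ is optimal: for $y_1^2-y_2^2y_3$, $\beta(c)>\frac{c^2+c-4}2$ for all $c\ge4$.

**Theorem B.** If every singular point of $X$ lying over $\mathfrak m$ is isolated in $\operatorname{Sing}X$, then $\beta_I(c)\le c+K$ with $K$ depending only on $I$.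

**Theorem C.** Let $I\subset B$ be any ideal and $\mathfrak s\subset B$ the radical ideal of $\operatorname{Sing}X$. There is an integer $\kappa=\kappa(I)\ge1$ with
$$\beta_I(c)\le4\Lambda(6\Lambda+4)^{2\Lambda+1}(c+1)+2,\qquad\Lambda=2\kappa\,\beta_{\mathfrak s}(c)+1.$$

**Corollary D.** If $\operatorname{Sing}X$ has only finitely many points over $\mathfrak m$, then $\beta_I(c)\le\exp(Kc\log(c+1))$ for a constant $K$. The hypothesis holds

* (a) when $X$ has isolated singularities;
* (b) when $I$ is generated by polynomials of $\Bbbk[y]$ and $V(I)\subset\mathbb A^m$ has isolated singularities;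
* (c) when the non-smooth locus of $X\to\operatorname{Spec}A$ is quasi-finite over $A$, for instance when it is contained in $\{y=0\}$.

**Remark E.** For every ideal $I\subset B$, $\beta_I$ is bounded by an iterated exponential of height depending only on $m$, with constants depending on $I$.

Why these answer the question: for every $b>1$ the functions $\Delta^{m+1}c^2+c$, $c+K$ and $\exp(Kc\log(c+1))$ are smaller than $b^{b^c}=\exp(b^c\log b)$ for all large $c$. Theorem A covers binomial ideals, Theorem B isolated singularities, Corollary D the wider reading "finitely many singular points over $\mathfrak m$". So no ideal satisfies both (i) and (ii). It is not claimed that $\exp(Kc\log(c+1))$ is optimal in the wider reading.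

## 3. Two computations by hand

**A quadratic lower bound: $y_1^2-y_2^2y_3$.** This proves the second half of Theorem A. We look for a $\hat y$ that nearly solves the equation although $\hat y_3$ is visibly not a square. Let $c\ge4$, let $b\in\{c-2,c-1\}$ be odd (so $b\ge3$), let $L=\lfloor c/2\rfloor$, and put
$$\hat y_2=x_1^{c-1},\qquad\hat y_3=x_1^2+x_2^b,\qquad\hat y_1=\sum_{k\le L}\binom{1/2}kx_1^{c-2k}x_2^{bk}.$$
With $s=x_2^b/x_1^2$ we have $\hat y_1=x_1^c\sum_{k\le L}\binom{1/2}ks^k$ and $\hat y_2^2\hat y_3=x_1^{2c}(1+s)$. The square of the truncated binomial series for $\sqrt{1+s}$ is $1+s$ up to terms $s^k$ with $L<k\le2L$. Therefore $\hat y_1^2-\hat y_2^2\hat y_3$ is a combination of the monomials $x_1^{2c-2k}x_2^{bk}$, $L<k\le2L$, and its order is at least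
$$2c+(b-2)(L+1)\ge2c+\frac{(c-4)(c+1)}2=\frac{c^2+c-4}2 .$$
Suppose $\tilde y$ is a solution with $\tilde y\equiv\hat y$ mod $\mathfrak m^c$. Then $\tilde y_2\ne0$, and $\tilde y_3=(\tilde y_1/\tilde y_2)^2$. So $\tilde y_1/\tilde y_2$ is integral over $A$ and lies in $A$, as $A$ is normal. Thus $\tilde y_3$ is a square in $A$, and $\tilde y_3(0,x_2)$ has even order or is $0$. But $\tilde y_3(0,x_2)\equiv x_2^b$ mod $x_2^c$ with $b<c$ odd, a contradiction. Hence $\beta(c)>\frac{c^2+c-4}2$.

**The node $f=y_1y_2-x_1x_2$.** We claim $\beta(c)\le\max(c+1,3)=:N$. Let $f(\hat y)\in\mathfrak m^N$. Then $\hat y_1\hat y_2\equiv x_1x_2$ mod $\mathfrak m^3$. Either one $\hat y_j$ is a unit, or both lie in $\mathfrak m$; in the second case their linear parts multiply to $x_1x_2$, so they are $\lambda x_1,\lambda^{-1}x_2$ in some order. In both cases $\mathfrak m\subset(\hat y_1,\hat y_2)$. So $-f(\hat y)\in\mathfrak m^{N-1}\mathfrak m$ can be written $\hat y_1z_2+\hat y_2z_1$ with $z_1,z_2\in\mathfrak m^{N-1}$, and $f(\hat y+z)=z_1z_2\in\mathfrak m^{2N-2}$, where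 $2N-2\ge N+1$. Iterating, we converge to a solution $\tilde y$ with $\tilde y-\hat y\in\mathfrak m^{N-1}\subset\mathfrak m^c$. This is Newton's method. Section 7 shows where it stops in general.

## 4. Puiseux series, balls and Gauss valuations

Power series in two variables will be studied through their zeros $x_2=\alpha(x_1)$, so we recall Puiseux series. Let
$$\mathbb K=\bigcup_e\Bbbk((x_1^{1/e})),\qquad\mathbb O=\bigcup_e\Bbbk[[x_1^{1/e}]],$$
with $\operatorname{ord}$ on $\mathbb K$ the order in $x_1$. The field $\mathbb K$ is algebraically closed (Newton–Puiseux). The group $G=\operatorname{Gal}(\mathbb K/\Bbbk((x_1)))\cong\widehat{\mathbb Z}$ acts by multiplying the $x_1^{1/e}$ by compatible roots of unity. It preserves $\operatorname{ord}$, all its orbits are finite, and its closed subgroup of index $e$ is unique and has fixed field $\Bbbk((x_1^{1/e}))$. $G$ acts coefficientwise on polynomials and power series over $\mathbb O$. We write $\mathcal O$ for a ring $\Bbbk[[x_1^{1/e}]]$ with $e$ as divisible as needed.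

**Definition 4.1 (balls).** $\mathbb D=\{a\in\mathbb K:\operatorname{ord}a\ge1\}$. For $a\in\mathbb D$ and rational $\rho\ge1$, $B(a,\rho)=\{b\in\mathbb D:\operatorname{ord}(b-a)\ge\rho\}$. All radii are rational and $\ge 1$. Note that larger $\rho$ means a smaller ball, and $\mathbb D=B(0,1)$.

**Definition 4.2 (Gauss valuation and reduction).** Let $0\ne g\in A$, $a\in\mathbb D\cap\mathcal O$. Since $A\subset\mathcal O[[x_2]]=\mathcal O[[x_2-a]]$, write $g=\sum_k\phi_k(x_2-a)^k$ with $\phi_k\in\mathcal O$, not all zero, and put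
$$v_{a,\rho}(g)=\min_k(\operatorname{ord}\phi_k+k\rho).$$
The minimum is attained, at finitely many $k$. Since $g(x_1,a+x_1^\rho\sigma)=\sum_k\phi_kx_1^{k\rho}\sigma^k$, we have
$$g(x_1,a+x_1^\rho\sigma)=x_1^{v_{a,\rho}(g)}\bigl(\bar g(\sigma)+\text{terms of positive order in }x_1\bigr),\quad\bar g=\sum_{k\text{ attaining}}\operatorname{lc}(\phi_k)\sigma^k\in\Bbbk[\sigma]\setminus0,$$
where $\operatorname{lc}$ is the leading coefficient. We call $\bar g$ the reduction of $g$ on the ball. The same definitions apply to $0\ne g\in\mathcal O[x_2]$.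

**Example 4.3.** For $g=x_2^2-x_1^3$, $v_{0,\rho}(g)=\min(2\rho,3)$. The reduction on $B(0,\rho)$ is $\sigma^2$ for $\rho<\frac32$, $\sigma^2-1$ for $\rho=\frac32$, and $-1$ for $\rho>\frac32$. The zeros $\pm x_1^{3/2}$ lie in the ball in the first two cases and not in the third: the degree of the reduction counts them.

Properties.

* (V1) $v_{a,\rho}$ is a valuation and reductions multiply. Indeed, the substitution $x_2=a+x_1^\rho\sigma$ is a ring homomorphism to $\mathcal O[[\sigma]]$ (with $x_1^\rho\in\mathcal O$), $v_{a,\rho}(g)$ is the minimal order of the coefficients of the image, and $\Bbbk[[\sigma]]$ is a domain.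
* (V2) $v_{a,\rho}$ depends only on $B(a,\rho)$; changing the center translates reductions. Replacing $a$ by $a+x_1^\rho s$, $s\in\mathbb O$, substitutes $\sigma+s$ for $\sigma$.
* (V3) $v_{\omega a,\rho}=v_{a,\rho}$ on $A$ for $\omega\in G$: apply $\omega$ to the expansion of $g$.
* (V4) $v_{a,1}=v_{0,1}=\operatorname{ord}$ on $A$, by (V2) and the definition. Moreover $v_{a,\rho}\ge\operatorname{ord}$ on $A$: it is $\ge0$, $v_{a,\rho}(x_1)=1$ and $v_{a,\rho}(x_2)=\min(\operatorname{ord}a,\rho)\ge1$, and elements of $\mathfrak m^n$ are $A$-combinations of monomials of degree $n$.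
* (V5) $v_{a,\rho}(x_2-\alpha)=\min(\operatorname{ord}(a-\alpha),\rho)$. For $\alpha\in\mathbb D$ the reduction of $x_2-\alpha$ on $\mathcal B=B(a,\rho)$ is a linear polynomial if $\alpha\in\mathcal B$ and a nonzero constant if not. So for a monic polynomial in $x_2$ with all roots in $\mathbb D$, the degree of its reduction on $\mathcal B$ is the number of its roots in $\mathcal B$, with multiplicity.

**Weierstrass polynomials.** Call $g\in A$ $x_2$-regular of order $n$ if $g(0,x_2)$ has order $n$. Weierstrass preparation then gives $g=uP$ with $u$ a unit and $P\in\Bbbk[[x_1]][x_2]$ a Weierstrass polynomial of degree $n$. By (V4) and (V5), with $\alpha_i$ the roots of $P$ (which have positive order), $\operatorname{ord}P=v_{0,1}(P)=\sum_i\min(1,\operatorname{ord}\alpha_i)$. Hence $\operatorname{ord}P=\deg P$ if and only if all roots of $P$ lie in $\mathbb D$. For instance this holds for $x_2^2-x_1^3$ and fails for $x_2^2-x_1$.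

**Linear changes.** As $\Bbbk$ is infinite, a linear change of $x_1,x_2$ over $\Bbbk$ makes finitely many given nonzero $g\in A$ $x_2$-regular of order $\operatorname{ord}g$ (make their initial forms nonzero at $(0,1)$). Their Weierstrass polynomials then satisfy $\deg P=\operatorname{ord}P$. Such a change is an automorphism of $A$ preserving all $\mathfrak m^n$. It extends to $B$ by acting on coefficients, carries $(I,\hat y)$ to another pair, and solutions are carried back by the inverse. We shall use this freely.

## 5. Binomial ideals: counting roots in balls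

If a binomial equation such as $y_1^2=y_2^2y_3$ holds exactly, one compares the exponents of each irreducible factor, as $A$ is factorial. For an approximate equation this breaks down at once: $x_2^2$ and $x_2^2-x_1^{2n+1}$ agree modulo $\mathfrak m^{2n+1}$, but the first is a square and the second is irreducible (its roots $\pm x_1^{n+1/2}$ are conjugate). Irreducible factors are not stable. What is stable is the number of roots in a ball of fixed radius: both polynomials have two roots in $B(0,n)$. For $y_1^2=y_2^2y_3$ such a count says $2n_1=2n_2+n_3$, so the roots of $\hat y_3$ come in even clusters, and moving each cluster to one point turns the polynomial part of $\hat y_3$ into a square.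

**Proof of the upper bound in Theorem A.** Let $N=\Delta^{m+1}c^2+c$ and let $b_i(\hat y)\in\mathfrak m^N$ for all (nonzero) binomial generators $b_i$.

**Step 1: separate coordinates of large and small order.** Put $c_i=\Delta^ic$. One of the $m+1$ disjoint (possibly empty) intervals $[c_i,c_{i+1})$, $0\le i\le m$, contains none of the $m$ numbers $\operatorname{ord}\hat y_j$. Let $c^*=c_i\le\Delta^mc$ for this $i$, and
$$J=\{j:\operatorname{ord}\hat y_j\ge\Delta c^*\},\qquad L=\{j:\operatorname{ord}\hat y_j<c^*\};$$
these sets partition the indices. At $\hat y$, a monomial of degree $\le\Delta$ in $L$-variables only has order $\le\Delta(c^*-1)<\Delta c^*\le N$; a monomial involving a $J$-variable has order $\ge\Delta c^*$. So every monomial generator involves $J$, since otherwise its value would have order $<N$. In a two-term generator, either both monomials involve $J$ or neither does, since otherwise the value would have order $<\Delta c^*\le N$. Set $\tilde y_j=0$ for $j\in J$, which is allowed because $\hat y_j\in\mathfrak m^{\Delta c^*}\subset\mathfrak m^c$.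 All generators involving $J$ now vanish. There remain the two-term generators in $L$-variables, which we normalize as $y^{\alpha_i}-\lambda_iy^{\beta_i}$ with $\lambda_i\in\Bbbk^*$. Put $\gamma_i=\alpha_i-\beta_i$.

**Step 2: separate polynomials and units.** After a linear change of $x$ we have $\hat y_j=u_jP_j$ for $j\in L$, with $u_j$ a unit and $P_j$ a Weierstrass polynomial with $\deg P_j=\operatorname{ord}P_j\le c^*-1$. All its roots lie in $\mathbb D$. Fix $i$ and put
$$Q=\prod_jP_j^{\alpha_{ij}},\quad Q'=\prod_jP_j^{\beta_{ij}},\quad u=\prod_ju_j^{\alpha_{ij}},\quad u'=\lambda_i\prod_ju_j^{\beta_{ij}}.$$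
Then $F:=uQ-u'Q'\in\mathfrak m^N$. The orders of $Q,Q'$ are $\le\Delta(c^*-1)<N$, so they are equal, to $D\le\Delta(c^*-1)$ say, and $\deg Q=\deg Q'=D$. In
$$u'^{-1}F=(u'^{-1}u-1)\,Q+(Q-Q')$$
the last term has degree $<D$ in $x_2$, so this is the Weierstrass division of $u'^{-1}F\in\mathfrak m^N$ by $Q$.

We claim: if $F'=qQ+r$ is a Weierstrass division with $F'\in\mathfrak m^N$, then $q\in\mathfrak m^{N-D}$ and $r\in\mathfrak m^N$. Otherwise $\mu:=\min(\operatorname{ord}q+D,\operatorname{ord}r)<N$, and the forms of degree $\mu$ give $q_{\mu-D}\operatorname{in}(Q)+r_\mu=0$. Here $\operatorname{in}(Q)$ is a form monic of degree $D$ in $x_2$, since $\operatorname{ord}Q=\deg Q=D$, and $\deg_{x_2}r_\mu<D$. So $q_{\mu-D}=0$ and $r_\mu=0$, contradicting the choice of $\mu$. Since $D\le\Delta^{m+1}c$ we have $N-D\ge c$, hence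
$$Q-Q'\in\mathfrak m^N,\qquad u-u'\in\mathfrak m^{N-D}\subset\mathfrak m^c.$$

**Step 3: correct the roots.** For a ball $\mathcal B=B(a,c)$ let $n_j(\mathcal B)$ be the number of roots of $P_j$ in $\mathcal B$. By (V5), $v_{a,c}(Q)\le Dc<\Delta^{m+1}c^2<N$, and by (V4), $v_{a,c}(Q-Q')\ge N$ (if $Q\ne Q'$). So $Q$ and $Q'$ have the same reduction on $\mathcal B$, and comparing degrees,
$$\sum_j\gamma_{ij}\,n_j(\mathcal B)=0\qquad\text{for all }i\text{ and all }\mathcal B.\tag{5.1}$$
For each $\mathcal B$ containing roots let $r_{\mathcal B}$ be the mean of all roots, with multiplicity, of all the $P_j$ ($j\in L$) in $\mathcal B$. Then $r_{\mathcal B}\in\mathcal B$ (characteristic $0$), and $r_{\omega\mathcal B}=\omega r_{\mathcal B}$ for $\omega\in G$, because $G$ permutes the roots of each $P_j$. Thus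
$$\tilde P_j=\prod_{\mathcal B}(x_2-r_{\mathcal B})^{n_j(\mathcal B)}$$
is $G$-invariant with coefficients in $\mathbb O$, so it lies in $\Bbbk[[x_1]][x_2]$. It arises from $P_j$ by moving each root by an element of order $\ge c$, so $\tilde P_j-P_j\in x_1^cA$. By (5.1), $\prod_j\tilde P_j^{\alpha_{ij}}=\prod_j\tilde P_j^{\beta_{ij}}$ exactly.

**Step 4: correct the units.** Write $u_j=\varepsilon_jv_j$ with $\varepsilon_j\in\Bbbk^*$, $v_j\in1+\mathfrak m$. From $u\equiv u'$ mod $\mathfrak m^c$ we get $\prod_ju_j^{\gamma_{ij}}\equiv\lambda_i$ mod $\mathfrak m^c$. Constant terms give $\prod_j\varepsilon_j^{\gamma_{ij}}=\lambda_i$, and taking logarithms, $\sum_j\gamma_{ij}\log v_j\in\mathfrak m^c$. Let $l_j$ be the part of degree $<c$ of $\log v_j$. Then $\sum_j\gamma_{ij}l_j=0$. Put $\tilde u_j=\varepsilon_j\exp(l_j)$. Then $\tilde u_j\equiv u_j$ mod $\mathfrak m^c$ and $\prod_j\tilde u_j^{\gamma_{ij}}=\lambda_i$.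

With $\tilde y_j=\tilde u_j\tilde P_j$ for $j\in L$, all equations hold and $\tilde y\equiv\hat y$ mod $\mathfrak m^c$. $\square$

The rest of the lecture proves Theorems B and C and their consequences.

## 6. The absolute and the relative Jacobian ideal

Fix generators $f_1,\dots,f_r$ of $I\subset B$.

**Definition 6.1.** For $F\subset\{f_1,\dots,f_r\}$ with $|F|$ elements (possibly $F=\emptyset$, with empty minor $1$) let $\Delta_F^{abs}$, resp. $\Delta_F^{rel}$, be the ideal of $|F|\times|F|$ minors of $\partial F/\partial(x,y)$, resp. $\partial F/\partial y$. Let $((F):I)=\{g\in B:gI\subset(F)\}$. Put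
$$\mathfrak j=\sum_F\Delta_F^{abs}\cdot((F):I),\qquad\mathfrak h=\sum_F\Delta_F^{rel}\cdot((F):I).$$
The generators of $\mathfrak h$ are the finitely many products $\delta g$, with $\delta$ a minor of $\partial F/\partial y$ and $g$ in a finite generating set of $((F):I)$.

**Example 6.2.** For $I=(y_1y_2-x_1x_2)$ we get $\mathfrak j=(x_1,x_2,y_1,y_2)$ and $\mathfrak h=(y_1,y_2)$: take $F=\{f\}$, for which $((F):I)=B$; $F=\emptyset$ contributes $0$.

The ideal $\mathfrak j$ sees the singularities of $X$, and $\mathfrak h$ is what Newton's method can use, since only $y$ may be varied. Linear changes of $x_1,x_2$ over $\Bbbk$ carry $\mathfrak j,\mathfrak h$ to the corresponding ideals, by the chain rule. We write $k(p)$ for residue fields.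

**Lemma 6.3.** Let $p\supset I$ be a prime of $B$. (1) If $p\not\supset\mathfrak j$, then $(B/I)_p$ is regular. (2) The converse holds if $p\subset Q$ for a maximal ideal $Q\supset\mathfrak mB$.

*Proof of (1).* There are $F$, a minor $\delta\notin p$ of $\partial F/\partial(x,y)$ and $g\in((F):I)\setminus p$. So $I_p=(F)_p$. If $\sum a_if_i\in p^2B_p$ (sum over $F$), applying the derivations $\partial_{x_a},\partial_{y_j}$ gives $\sum a_i\,\partial f_i\in pB_p$ for each derivation, as $f_i\in p$. Since $\delta$ is a unit in $B_p$, all $a_i\in pB_p$. So $F$ is part of a regular system of parameters of the regular ring $B_p$, and $(B/I)_p$ is regular.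

*Proof of (2).* The main point is the following claim: *the $k(p)$-linear map $p_p/p_p^2\to k(p)^{2+m}$, $f\mapsto(\partial f)$, is injective.*

**First step: the claim in a power series ring.** Let $P$ be a prime of $S=\Bbbk[[X_1,\dots,X_n]]$. After a linear change of variables, $S/P$ is finite over $\Bbbk[[X_1,\dots,X_s]]\hookrightarrow S/P$, $s=\dim S/P$ (Noether normalization; $\Bbbk$ is infinite). For $j>s$ let $G_j$ be the minimal polynomial of the class of $X_j$ over the fraction field of $\Bbbk[[X_1,\dots,X_s]]$. By normality its coefficients lie in $\Bbbk[[X_1,\dots,X_s]]$. We have $G_j(X_j)\in P$ and $G_j'(X_j)\notin P$ (minimality and characteristic $0$). The Jacobian matrix of $(G_j(X_j))_{j>s}$ in $X_{s+1},\dots,X_n$ is diagonal with determinant $\notin P$. So $P_P/P_P^2\to k(P)^n$ has rank $\ge n-s=\operatorname{ht}P=\dim P_P/P_P^2$, and is injective.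

**Second step: descend to $B$.** Let $p\subset Q=(\mathfrak m,y-q)$. The completion is $\hat B_Q=\Bbbk[[x,y-q]]$. As $B$ is excellent, the completion $\hat B_Q/p\hat B_Q$ of the local domain $B_Q/p$ is reduced. Let $\hat p$ be a minimal prime of $p\hat B_Q$. By going-down for flat maps it lies over $p$. By reducedness $p\hat B_{\hat p}=\hat p\hat B_{\hat p}$, where $\hat B_{\hat p}$ is the localization of $\hat B_Q$. By flatness $p_p/p_p^2\otimes_{k(p)}k(\hat p)=\hat p_{\hat p}/\hat p_{\hat p}^2$, compatibly with the derivations. So injectivity for $\hat p$ gives the claim for $p$.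

**Third step: conclude.** If $(B/I)_p$ is regular, then $I_p$ is generated by part of a regular system of parameters of $B_p$, so $I_p/pI_p\to p_p/p_p^2$ is injective. Choose $F\subset\{f_i\}$ giving a basis of $I_p/pI_p$. By Nakayama $I_p=(F)_p$, so $((F):I)\not\subset p$. By the claim the rows $(\partial f)_{f\in F}$ are independent over $k(p)$, so some maximal minor of $\partial F/\partial(x,y)$ is $\notin p$. Hence $\mathfrak j\not\subset p$. $\square$

The next lemma says that along an approximate solution, $\mathfrak h$ is as good as $\mathfrak j$.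

**Lemma 6.4.** If $I(\hat y)\subset\mathfrak m^N$, $N\ge1$, $\hat y\in A^m$, then $\mathfrak j(\hat y)\subset\mathfrak h(\hat y)+\mathfrak m^{N-1}$.

*Proof.* Differentiate $f_i(x,\hat y(x))\in\mathfrak m^N$ with respect to $x_a$:
$$\frac{\partial f_i}{\partial x_a}(\hat y)+\sum_j\frac{\partial f_i}{\partial y_j}(\hat y)\frac{\partial\hat y_j}{\partial x_a}\in\mathfrak m^{N-1}.$$
So modulo $\mathfrak m^{N-1}$ the $x$-columns of the Jacobian matrix at $\hat y$ are combinations of the $y$-columns, and every minor of $\partial F/\partial(x,y)$ at $\hat y$ is, modulo $\mathfrak m^{N-1}$, a combination of minors of $\partial F/\partial y$ at $\hat y$. Multiply by $g(\hat y)$, $g\in((F):I)$. $\square$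

For the node and $N\ge3$ this gives $\mathfrak m\subset(\hat y_1,\hat y_2)+\mathfrak m^{2}$, so $\mathfrak m\subset(\hat y_1,\hat y_2)$, as we found by hand.

## 7. Newton's method, and why high order is not divisibility

**Lemma 7.1 (Newton; cf. Tougeron, Elkik).** Let $C$ be a complete noetherian local $A$-algebra, $\hat y\in C^m$, $h\in\mathfrak h(\hat y)C$ a nonzerodivisor, $\mathfrak c\subset\mathfrak m_C$ an ideal, and $f_t(\hat y)\in h^2\mathfrak c$ for all $t$. Then there is $\tilde y\in C^m$ with $f_t(\tilde y)=0$ for all $t$ and $\tilde y-\hat y\in h\mathfrak c$.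

*Proof.* **Step 1: an approximate inverse of the Jacobian matrix.** Let $\eta=\delta g$ be a generator of $\mathfrak h$, where $\delta$ is the minor of $\partial F/\partial y$ on the columns $J$, $(E_{js})$ is the adjugate of that submatrix, and $g\in((F):I)$. Put $c_{js}=gE_{js}$ for $j\in J$, $f_s\in F$, and $c_{js}=0$ otherwise. For $f\in I$ write $gf=\sum_{f_i\in F}a_if_i$. Differentiating, with $\partial_j=\partial/\partial y_j$, we get $g\,\partial_jf\equiv\sum_ia_i\,\partial_jf_i$ mod $I$. So
$$\sum_{j,s}\partial_jf\,c_{js}f_s\equiv\sum_ia_i\sum_{j,s}\partial_jf_i\,E_{js}f_s=\sum_ia_i\delta f_i=\delta gf\pmod{I^2}.$$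
Hence if $h=\sum_ae_a\eta_a(\hat y)$ with $e_a\in C$ and $\eta_a$ generators of $\mathfrak h$, there are $c_{js}\in C$ with
$$\sum_j\partial_jf_t(\hat y)\sum_sc_{js}f_s(\hat y)=hf_t(\hat y)+q_t,\qquad q_t\in(I(\hat y)C)^2.\tag{7.1}$$

**Step 2: one Newton step.** Write $f_s(\hat y)=h^2\psi_s$ with $\psi_s\in\mathfrak c$, and put $z_j=-\sum_sc_{js}h\psi_s\in h\mathfrak c$. Dividing (7.1) by the nonzerodivisor $h$ gives $\sum_j\partial_jf_t(\hat y)z_j=-f_t(\hat y)-q_t/h$, and $q_t\in h^4\mathfrak c^2$. By Taylor expansion $f_t(\hat y+z)\in h^3\mathfrak c^2+h^2\mathfrak c^2\subset h^2\mathfrak c^2$. Moreover $h_1:=\sum_ae_a\eta_a(\hat y+z)\in h+h\mathfrak c$ is a unit times $h$. So the hypotheses hold for $\hat y+z$, $h_1$, $\mathfrak c^2$.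

**Step 3: iterate.** We get points $y^{(n)}$ with $f_t(y^{(n)})\in h^2\mathfrak c^{2^n}$ and $y^{(n+1)}-y^{(n)}\in h\mathfrak c^{2^n}$. As $C$ is complete and $\mathfrak c\subset\mathfrak m_C$, they converge to some $\tilde y$. Ideals of $C$ are closed, so $\tilde y-\hat y\in h\mathfrak c$ and $f_t(\tilde y)\in\bigcap_n\mathfrak c^{2^n}=0$. $\square$

The first approach to Theorem B is now clear: isolated singularities should make $\mathfrak j(\hat y)$, hence $\mathfrak h(\hat y)$, contain a fixed power $\mathfrak m^k$; pick $h=\eta(\hat y)\in\mathfrak h(\hat y)$ of order $\le k$ and apply Lemma 7.1 with $C=A$. Over $\Bbbk[[x_1]]$ this would work, because there $x_1^N$ is divisible by $h^2$ as soon as $N\ge2\operatorname{ord}h$. In $A$ it stops at the hypothesis $f_t(\hat y)\in h^2\mathfrak c$: we know that the values $f_t(\hat y)$ have high order, but the lemma needs them to be divisible by $h^2$.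

**Example 7.2.** For the node take $\hat y=(x_1+x_1^n,x_2+x_2^n)$, $n\ge2$. Then $\mathfrak h(\hat y)=\mathfrak m$, and $f(\hat y)=x_1x_2\bigl((1+x_1^{n-1})(1+x_2^{n-1})-1\bigr)$ has initial form $x_1x_2(x_1^{n-1}+x_2^{n-1})$, of degree $n+1$ and squarefree. If $h\in\mathfrak m$ and $h^2\mid f(\hat y)$, then $\operatorname{in}(h)^2$ divides this form, which is impossible. So Lemma 7.1 with $C=A$ never applies here, however large $n$ is. For this single equation we circumvented the problem in Section 3 by using $\hat y_1,\hat y_2$ together. For several equations the generators of $\mathfrak h$ come from different $F$, and (7.1), which we then divide by $h$, handles one $h$ at a time.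

The way past this point: it suffices to find $y^*\in A^m$ close to $\hat y$ such that $f_t(y^*)$ is divisible by $\eta(y^*)^2$. Divisibility by $\eta^2$ is a condition near the zeros $x_2=\alpha(x_1)$ of $\eta(\hat y)$ only. Near such a zero we substitute $x_2=r+x_1^R\sigma$. After that every element of $\mathfrak m$ is divisible by $x_1$, so high order does mean divisibility by a power of $x_1$, and Newton's lemma has a chance to produce exact local solutions. The next section glues local solutions.

## 8. Gluing local solutions over balls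

**Definition 8.1 (open $R$-balls and their rings).** Let $R\ge1$ be an integer. An open $R$-ball is $U=\{b\in\mathbb D:\operatorname{ord}(b-a)>R\}$, $a\in\mathbb D$. Its $G$-orbit is finite; let $e$ be its size and $\tau=x_1^{1/e}$, so that $\operatorname{Stab}(U)$ has fixed field $\Bbbk((\tau))$. A center is an element $r_U\in U\cap\Bbbk[[\tau]]$, for example the mean of the $\operatorname{Stab}(U)$-orbit of a point of $U$. Centers are chosen for one $U$ in each orbit and transported by $r_{\omega U}=\omega r_U$, which is well defined as $\operatorname{Stab}(U)$ fixes $r_U$. Put $\sigma=\sigma_U=(x_2-r_U)/x_1^R$ and $\mathcal P_U=\Bbbk[[\tau,\sigma]]$, an $A$-algebra by $x_1=\tau^e$, $x_2=r_U+x_1^R\sigma$.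

As $\operatorname{ord}r_U\ge1$ and $R\ge1$,
$$\mathfrak m\,\mathcal P_U\subset x_1\mathcal P_U.\tag{8.1}$$

**Example 8.2.** Consider the points $\pm x_1^{3/2}$. For $R=1$ they lie in the single open ball $\{\operatorname{ord}b>1\}$, with $e=1$ and center $0$. For $R=2$ they lie in two open balls forming one orbit: $e=2$, $\tau=x_1^{1/2}$, centers $\pm\tau^3$, and for the first one $x_1=\tau^2$, $x_2=\tau^3+\tau^4\sigma$.

*Galois transport.* For $\omega\in G$, the action of $\omega$ on $\Bbbk[[\tau]]$ together with $\sigma_U\mapsto\sigma_{\omega U}$ defines an isomorphism $\mathcal P_U\to\mathcal P_{\omega U}$ of $A$-algebras, since $x_2=r_U+x_1^R\sigma_U\mapsto\omega r_U+x_1^R\sigma_{\omega U}=x_2$. It depends only on $\omega U$, as $\operatorname{Stab}(U)$ acts trivially on $\Bbbk[[\tau]]$. Likewise, for $\mathcal O=\Bbbk[[x_1^{1/e_0}]]\ni\tau$, $\omega$ induces $\mathcal O[[\sigma_U]]\to\mathcal O[[\sigma_{\omega U}]]$, which on $\mathcal O[x_2]\subset\mathcal O[[\sigma_U]]$ is the coefficientwise action.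

**Proposition 8.3.** Let $\hat y\in A^m$, $I(\hat y)\subset\mathfrak m^N$, $\eta\in\mathfrak h$ with $\eta(\hat y)$ $x_2$-regular of order $D=\operatorname{ord}\eta(\hat y)<\infty$, and $R\ge1$ an integer. Let $\mathcal U$ be the (finite, $G$-stable) set of open $R$-balls containing a zero of $\eta(\hat y)$ in $\mathbb D$. Suppose that for one $U$ in each orbit in $\mathcal U$ there is $y_U\in\mathcal P_U^m$ with $I(y_U)=0$ and $y_U-\hat y\in x_1^M\mathcal P_U^m$, where $M$ is an integer with $N\ge M\ge6DR+c+1$. Then there is $\tilde y\in A^m$ with $I(\tilde y)=0$ and $\tilde y\equiv\hat y$ mod $\mathfrak m^c$.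

*Proof.* By Galois transport we get $y_U$ for all $U\in\mathcal U$, with the same properties and $y_{\omega U}=\omega(y_U)$. Write $\eta(\hat y)=\text{unit}\cdot\prod_{i=1}^D(x_2-\alpha_i)$ with all $\alpha_i\in\mathbb D$ (Section 4). Let $\mathcal O=\Bbbk[[x_1^{1/e_0}]]$ contain all centers, all $\tau$'s, all $\alpha_i$ and all roots of the polynomials $V_U$ constructed in Step 1, and put $\tilde{\mathcal P}_U=\mathcal O[[\sigma_U]]$. We use twice that in $\tilde{\mathcal P}_U$
$$x_2-\alpha=\begin{cases}x_1^R(\sigma-\beta),\ \operatorname{ord}\beta>0,&\alpha\in U,\\(r_U-\alpha)\cdot\text{unit},\ \operatorname{ord}(r_U-\alpha)\le R,&\alpha\in\mathbb D\setminus U.\end{cases}\tag{8.2}$$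
In the second case $x_2-\alpha=(r_U-\alpha)\bigl(1+\tfrac{x_1^R}{r_U-\alpha}\sigma\bigr)$, and the fraction lies in $\mathcal O$.

**Step 1: polynomials $V_U$ describing the zeros of $\eta(y_U)$ in $U$.** By (8.2), $\eta(\hat y)=x_1^{\mu_U}\vartheta$ in $\tilde{\mathcal P}_U$, where $\mu_U\le DR<M$ and $\vartheta$ has nonzero reduction modulo the maximal ideal of $\mathcal O$, of order $n_U=\#\{i:\alpha_i\in U\}$ in $\sigma$. So $\mu_U$ is the minimal order of the $\sigma$-coefficients of $\eta(\hat y)$. As these lie in $\Bbbk[[\tau]]$, $x_1^{\mu_U}$ is a power of $\tau$ and $\vartheta\in\mathcal P_U$. Since $\eta(y_U)\in\eta(\hat y)+x_1^M\mathcal P_U$ and $M>\mu_U$, Weierstrass preparation in $\mathcal P_U$ gives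
$$\eta(y_U)=x_1^{\mu_U}W_U\cdot\text{unit},\qquad W_U\in\Bbbk[[\tau]][\sigma]\text{ distinguished of degree }n_U.$$
Then $V_U=x_1^{Rn_U}W_U$ is a monic polynomial in $x_2$ over $\Bbbk[[\tau]]$ with all roots in $U$, and $V_{\omega U}=\omega(V_U)$ by uniqueness in Weierstrass preparation. So $V=\prod_{U\in\mathcal U}V_U$ is $G$-invariant and monic in $\Bbbk[[x_1]][x_2]$, of degree $\sum n_U=D$, with all roots in $\mathbb D$. It is a Weierstrass polynomial with $\operatorname{ord}V=D$.

**Step 2: a correction $\delta$ agreeing with every $y_U-\hat y$ modulo $V_U^2$ (Chinese remainders).** Let $Q_U=\prod_{U'\ne U}V_{U'}^2$. By (8.2), $Q_U=x_1^q\cdot\text{unit}$ in $\tilde{\mathcal P}_U$ with $q\le2DR$. So $(y_U-\hat y)/Q_U\in x_1^{M-2DR}\tilde{\mathcal P}_U^m$. Let $\chi_U$ be its remainder, of degree $<2n_U$, on Weierstrass division by $W_U^2$. By uniqueness of division a power of $x_1$ dividing the dividend divides quotient and remainder, so $\chi_U\in x_1^{M-2DR}\mathcal O[\sigma_U]^m$. Since $\sigma_U=(x_2-r_U)/x_1^R$ and $2n_U-1<2D$, we get $\chi_U\in x_1^{M'}\mathcal O[x_2]^m$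 with $M'=M-4DR$. Put
$$\delta=\sum_{U\in\mathcal U}Q_U\chi_U,\qquad y^*=\hat y+\delta.$$
By uniqueness of division $\chi_{\omega U}=\omega(\chi_U)$, so $\delta$ is $G$-invariant and $\delta\in x_1^{M'}\Bbbk[[x_1]][x_2]^m$. For $U'\ne U$, $Q_{U'}\chi_{U'}\in V_U^2\mathcal O[x_2]^m\subset W_U^2\tilde{\mathcal P}_U^m$, and $Q_U\chi_U-(y_U-\hat y)\in W_U^2\tilde{\mathcal P}_U^m$. Hence $y^*-y_U\in W_U^2\tilde{\mathcal P}_U^m$, and, as $f_i(y_U)=0$ and $W_U\mid\eta(y_U)$,
$$f_i(y^*)\in W_U^2\tilde{\mathcal P}_U,\qquad\eta(y^*)\in W_U\tilde{\mathcal P}_U\qquad\text{for all }U\in\mathcal U.$$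

**Step 3: from local to global divisibility.** We claim: if $g\in A$ and $g\in W_U^j\tilde{\mathcal P}_U$ for all $U\in\mathcal U$, then $V^j\mid g$ in $A$. Let $\varrho\in\Bbbk[[x_1]][x_2]$ be the remainder of $g$ on Weierstrass division by $V^j$. Since $V\in W_U\tilde{\mathcal P}_U$, also $\varrho\in W_U^j\tilde{\mathcal P}_U$ for all $U$. As $\varrho$ is a polynomial in $\sigma_U$ over $\mathcal O$, its Euclidean division by the monic $W_U^j$ in $\mathcal O[\sigma_U]$ is a Weierstrass division. By uniqueness its remainder is $0$, so $W_U^j\mid\varrho$ in $\mathcal O[\sigma_U]$. Thus $V_U^j\mid\varrho$ in $\mathbb K[x_2]$ for all $U$. The $V_U$ are pairwise coprime, so $V^j\mid\varrho$, and as $\deg\varrho<jD$, $\varrho=0$.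

**Step 4: finish with Newton over $A$.** By Step 3, $f_i(y^*)=V^2q_i$ with $q_i\in A$, and $V\mid\eta(y^*)$. Since $M'\ge1$, $\eta(y^*)\equiv\eta(\hat y)$ mod $x_1$, so $\eta(y^*)$ is $x_2$-regular of order $D=\deg V$. Hence $\eta(y^*)=V\cdot\text{unit}$. As $f_i(y^*)\in\mathfrak m^N+x_1^{M'}A\subset\mathfrak m^{M'}$ and $\operatorname{ord}V=D$, we get $q_i\in\mathfrak m^{M'-2D}$, where
$$M'-2D\ge2DR-2D+c+1\ge c+1.$$
Lemma 7.1 with $C=A$, the point $y^*$, $h=\eta(y^*)$ and $\mathfrak c=\mathfrak m^{M'-2D}$ gives $\tilde y$ with $I(\tilde y)=0$ and $\tilde y-y^*\in\mathfrak m^{M'-2D}$. Since $\delta\in\mathfrak m^{M'}$, we have $\tilde y\equiv y^*\equiv\hat y$ mod $\mathfrak m^c$. $\square$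

## 9. Isolated singularities give $c+K$

**Proof of Theorem B.** **Step 1: a power of $\mathfrak m$ in $\mathfrak j+I$ near the singular points.** The set $\operatorname{Sing}X\cap\{x=0\}$ is closed and, by hypothesis, discrete, hence finite. Its points are closed points: a proper specialization would be a singular point over $\mathfrak m$ all of whose neighborhoods contain the point we started from, so it would not be isolated. Let $Q=(\mathfrak m,y-q)$ be one of them. A prime $p\subset Q$ with $p\supset\mathfrak j+I$ is singular by Lemma 6.3(2), hence $p=Q$, because $Q$ is isolated in $\operatorname{Sing}X$. So $(\mathfrak j+I)B_Q$ contains a power of $Q$, and $s\,\mathfrak m^k\subset\mathfrak j+I$ for some $k$ and some $s\notin Q$. Take one $k\ge0$ for all these finitely many $Q$.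

**Step 2: $\mathfrak m^k\subset\mathfrak h(\hat y)$.** Let $N=7k+c+2$, $I(\hat y)\subset\mathfrak m^N$, $q=\hat y(0)$ and $Q=(\mathfrak m,y-q)$; then $Q\supset I$. If $Q$ is singular, $s(\hat y)$ is a unit, so $\mathfrak m^k\subset\mathfrak j(\hat y)+\mathfrak m^N$. If $Q$ is regular, $\mathfrak j\not\subset Q$ by Lemma 6.3(2) and $\mathfrak j(\hat y)=A$. By Lemma 6.4, $\mathfrak m^k\subset\mathfrak h(\hat y)+\mathfrak m^{N-1}$, and as $N-1>k$, Nakayama gives $\mathfrak m^k\subset\mathfrak h(\hat y)$. So some generator $\eta$ of $\mathfrak h$ has $D=\operatorname{ord}\eta(\hat y)\le k$. Change $x$ linearly so that $\eta(\hat y)$ is $x_2$-regular of order $D$.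

**Step 3: local solutions, and gluing.** Let $R=1$. For each $U\in\mathcal U$ and any center, $x_1^k\in\mathfrak h(\hat y)\mathcal P_U$, and by (8.1) $f_i(\hat y)\in\mathfrak m^N\mathcal P_U\subset x_1^N\mathcal P_U$. Lemma 7.1 with $C=\mathcal P_U$, $h=x_1^k$, $\mathfrak c=x_1^{N-2k}\mathcal P_U$ gives $y_U$ with $I(y_U)=0$ and $y_U-\hat y\in x_1^{N-k}\mathcal P_U^m$. With $M=N-k=6k+c+2\ge6D+c+1$, Proposition 8.3 applies. So $\beta_I(c)\le c+7k+2$. $\square$

## 10. Slopes of an ideal along shrinking balls

For a general ideal, Step 3 above fails when $\mathfrak j(\hat y)\mathcal P_U$ contains no power of $x_1$. For $I=(y_1y_2)$ we have $\mathfrak j=(y_1,y_2)$. At $\hat y=(x_2,0)$, $\mathfrak j(\hat y)=(x_2)$, and with center $0$ and any $R$ its image in $\mathcal P_U$ is generated by $x_1^R\sigma$, which divides no power of $x_1$. Shrinking the ball does not help. But on an annulus, where $\sigma$ is invertible up to a controlled power of $x_1$, the generator $x_1^R\sigma$ is harmless. So we shall look for annuli on which $\mathfrak j(\hat y)$ becomes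 generated by one monomial $x_1^w\sigma^n$. The measure of this is the following function.

**Definition 10.1.** Let $0\ne\mathfrak g\subset A$ be an ideal with nonzero generators $g_1,\dots,g_s$. Put
$$w_{\mathfrak g}(a,\rho)=\min_iv_{a,\rho}(g_i)=\min_{0\ne g\in\mathfrak g}v_{a,\rho}(g),\qquad w_1=\operatorname{ord}\mathfrak g=w_{\mathfrak g}(a,1).$$

The two minima agree since the $v_{a,\rho}$ are valuations that are $\ge0$ on $A$. Also $w_{\mathfrak g\mathfrak g'}=w_{\mathfrak g}+w_{\mathfrak g'}$, and $w_{\mathfrak g}(\omega a,\rho)=w_{\mathfrak g}(a,\rho)$ for $\omega\in G$, by (V3).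

**Example 10.2.** (1) $\mathfrak g=(x_2(x_2-x_1^3))$: $w_{\mathfrak g}(0,\rho)=\rho+\min(3,\rho)$ has slope $2$ up to $\rho=3$ and slope $1$ after; the two zeros separate at radius $3$. (2) $\mathfrak g=(x_2,x_1^5)$: $w_{\mathfrak g}(0,\rho)=\min(\rho,5)$ has slope $1$ up to $5$ and slope $0$ after.

*Shape.* Let $0\ne g=\sum\phi_k(x_2-a)^k\in A$. If $k_0$ attains $v_{a,1}(g)=\operatorname{ord}g$, then $k_0\le\operatorname{ord}g$. For $k>\operatorname{ord}g$ and $\rho\ge1$,
$$\operatorname{ord}\phi_k+k\rho\ge k+k(\rho-1)>\operatorname{ord}g+k_0(\rho-1)=\operatorname{ord}\phi_{k_0}+k_0\rho.$$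
So $v_{a,\rho}(g)=\min_{k\le\operatorname{ord}g}(\operatorname{ord}\phi_k+k\rho)$ on $[1,\infty)$. Hence for fixed $a$ the function $\rho\mapsto w_{\mathfrak g}(a,\rho)$ is concave, nondecreasing and piecewise linear with finitely many pieces, slopes in $\mathbb N$ and rational breakpoints.

**Definition 10.3 (directions and their slopes).** Let $\mathcal B=B(a,\rho)$. Its directions are the classes $\{b\in\mathbb D:\operatorname{ord}(b-a-\sigma_0x_1^\rho)>\rho\}$, $\sigma_0\in\Bbbk$. Let $n(\mathcal B,\sigma_0)$ be the right slope of $w_{\mathfrak g}(b,\cdot)$ at $\rho$ for $b$ in the direction $\sigma_0$. For $\rho>1$ let $n^-(\mathcal B)$ be the left slope of $w_{\mathfrak g}(b,\cdot)$ at $\rho$, $b\in\mathcal B$. They do not depend on $b$: two points of the same direction define the same balls for radii slightly above $\rho$, and two points of $\mathcal B$ define the same balls for radii $\le\rho$.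

*Slopes and reductions.* Let $\bar g_i\in\Bbbk[\sigma]$ be the reductions on $\mathcal B$ of those $g_i$ that attain $w_{\mathfrak g}(a,\rho)$. Then
$$n(\mathcal B,\sigma_0)=\min_i\operatorname{ord}_{\sigma_0}\bar g_i,\qquad n^-(\mathcal B)=\max_i\deg\bar g_i.\tag{10.1}$$
Recenter at $b$, so that $\sigma_0=0$. The right (left) slope at $\rho$ of $v_{b,\cdot}(g_i)=\min_k(\operatorname{ord}\phi_k+k\,\cdot)$ is the smallest (largest) $k$ attaining the minimum at $\rho$, i.e. $\operatorname{ord}_0\bar g_i$ (resp. $\deg\bar g_i$). Near $\rho$ only the attaining $g_i$ matter, and for a minimum of functions with equal value at $\rho$ the right slope is the minimum of the right slopes and the left slope is the maximum of the left slopes. This proves (10.1). Hence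
$$\sum_{\sigma_0}n(\mathcal B,\sigma_0)=\deg\gcd(\bar g_i)\le n^-(\mathcal B)\ (\rho>1),\qquad\sum_{\sigma_0}n(\mathbb D,\sigma_0)\le w_1,\tag{10.2}$$
the latter since at $\rho=1$ the attaining $k$ satisfy $k\le w_1$. By concavity all slopes are $\le w_1$, so
$$w_{\mathfrak g}(a,\rho)\le w_1\rho.\tag{10.3}$$

*Zeros.* Let $b$ lie in the direction $\sigma_0$ of $\mathcal B$. By Weierstrass preparation applied to $x_1^{-v_{b,\rho}(g_i)}g_i(x_1,b+x_1^\rho\sigma)\in\mathcal O[[\sigma]]$, the number of zeros of $g_i$ in the direction $\sigma_0$, with multiplicity, is the order at $\sigma_0$ of the reduction of $g_i$ on $\mathcal B$. Taking $\mathcal B=\mathbb D$, each $g_i$ has finitely many zeros in $\mathbb D$.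

**Lemma 10.4.** If $\mathcal B_1',\dots,\mathcal B_q'$ are distinct balls of radius $\rho'>\rho$ in one direction $\sigma_0$ of a ball $\mathcal B$ of radius $\rho$, then $\sum_in^-(\mathcal B_i')\le n(\mathcal B,\sigma_0)$.

*Proof.* For $q=1$ this is concavity. For $q\ge2$ the smallest ball $\mathcal B''$ containing all $\mathcal B_i'$ has radius in $(\rho,\rho')$, and the $\mathcal B_i'$ occupy at least two of its directions. By induction on $q$, (10.2) and the case $q=1$, $\sum_in^-(\mathcal B_i')\le\sum_\sigma n(\mathcal B'',\sigma)\le n^-(\mathcal B'')\le n(\mathcal B,\sigma_0)$. $\square$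

**Definition 10.5.** A radius $\rho>1$ is bad if some ball $\mathcal B$ of radius $\rho$ with $n^-(\mathcal B)>0$ has no direction $\sigma_0$ with $n(\mathcal B,\sigma_0)=n^-(\mathcal B)$.

In Example 10.2(1), $B(0,3)$ has reduction $\sigma(\sigma-1)$, so $n^-=2$ and two directions of slope $1$: radius $3$ is bad. In Example 10.2(2), $B(0,5)$ has reductions $\sigma$ and $1$, so $n^-=1$ and all directions have slope $0$: radius $5$ is bad.

**Lemma 10.6.** There are at most $2w_1$ bad radii.

*Proof.* We find a bounded integer-valued function of the radius that drops after each bad radius. For $\rho>1$ let $\mathrm{Act}(\rho)$ be the set of balls of radius $\rho$ with $n^->0$, $\mathcal N(\rho)=\sum_{\mathrm{Act}(\rho)}n^-$ and $\Phi(\rho)=2\mathcal N(\rho)-\#\mathrm{Act}(\rho)$. By Lemma 10.4 applied to the directions of $\mathbb D$, and (10.2), the sum of $n^-$ over any finite subset of $\mathrm{Act}(\rho)$ is $\le w_1$. So $\mathrm{Act}(\rho)$ is finite, $\#\mathrm{Act}(\rho)\le\mathcal N(\rho)\le w_1$, and $0\le\Phi(\rho)\le2w_1$.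

Let $1<\rho<\rho'$. By concavity each element of $\mathrm{Act}(\rho')$ lies in an element of $\mathrm{Act}(\rho)$. For $\mathcal B\in\mathrm{Act}(\rho)$ with $n=n^-(\mathcal B)$, let $n_1',\dots,n_t'>0$ be the values of $n^-$ on the elements of $\mathrm{Act}(\rho')$ inside $\mathcal B$. By Lemma 10.4 and (10.2), $\sum n_i'\le n$. Then $2\sum n_i'-t\le2n-1$, with equality only if $t=1$ and $n_1'=n$ (for $t=0$ the left side is $0<2n-1$). In the equality case the direction $\sigma_0$ of $\mathcal B$ concerned has $n(\mathcal B,\sigma_0)\ge n_1'=n$, hence $=n$ by (10.2). Summing over $\mathcal B$, $\Phi(\rho')\le\Phi(\rho)$, and $\Phi(\rho')\le\Phi(\rho)-1$ if $\rho$ is bad. As $\Phi$ takes values in $[0,2w_1]$, there are at most $2w_1$ bad radii. $\square$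

**Lemma 10.7.** Let $1\le R<R'$ be integers with no bad radius in $(R,R')$, and $U$ an open $R$-ball such that $w_{\mathfrak g}(b,\cdot)$, $b\in U$, has right slope $n>0$ at $R$. There is $\alpha\in U$ with $w_{\mathfrak g}(\alpha,\cdot)$ linear of slope $n$ on $[R,R']$. The ball $B_U=B(\alpha,R')$ does not depend on the choice of such $\alpha$; hence $B_{\omega U}=\omega B_U$ for $\omega\in G$.

*Proof.* **Existence.** Let $\mathcal Z$ be the finite set of zeros in $\mathbb D$ of the $g_i$. $U$ is a direction of a ball of radius $R$, and by (10.1) the attaining reductions vanish in this direction, so $\mathcal Z\cap U\ne\emptyset$. For $\alpha\in\mathcal Z\cap U$ let $\rho(\alpha)\in(R,\infty]$ be maximal such that $w_{\mathfrak g}(\alpha,\cdot)$ has slope $n$ on $[R,\rho(\alpha)]$. Choose $\alpha$ with $\rho_1=\rho(\alpha)$ maximal. Suppose $\rho_1<R'$. Then $\rho_1$ is a breakpoint, hence rational, $\mathcal B=B(\alpha,\rho_1)$ has $n^-(\mathcal B)=n>0$, and $\rho_1$ is not bad, so some direction has $n(\mathcal B,\sigma_0)=n$. An attaining $g_i$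 has a zero $\alpha'$ in this direction. Then $w_{\mathfrak g}(\alpha',\cdot)=w_{\mathfrak g}(\alpha,\cdot)$ on $[R,\rho_1]$, $\alpha'\in\mathcal Z\cap U$ and $\rho(\alpha')>\rho_1$, a contradiction. So $\rho_1\ge R'$.

**Uniqueness of the ball.** If $\alpha,\alpha'\in U$ both have the property and $\rho_2=\operatorname{ord}(\alpha-\alpha')<R'$, then $\rho_2\in(R,R')$, and $B(\alpha,\rho_2)$ has two directions with right slope $n$ while $n^-=n$, contradicting (10.2). The last assertion follows from the invariance of $w_{\mathfrak g}$ under $G$. $\square$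

## 11. Solving on an annulus and filling in the disc: proof of Theorem C

The plan is this. If $\mathfrak s(\hat y)$ has very high order, we approximate inside $\operatorname{Sing}X$. Otherwise we choose, by Lemma 10.6, radii $R<R'$ with no bad radius between them and seek local solutions on the open $R$-balls. Where the slope is $0$ the argument of Section 9 works. Where it is positive, we solve on the annulus $R<\operatorname{ord}(x_2-r)<R'$ and extend the solution over the disc. For the extension we lift to a resolution of singularities: in the completed local ring $\Bbbk[[z]]$ of a regular scheme the coordinates can be prescribed freely, so we may simply drop the part of the coordinates that does not extend.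

**Step 1: reduction to $\mathfrak s_0=\sqrt{\mathfrak j+I}$.** The purpose is to replace $\mathfrak s$ by an ideal defined through $\mathfrak j$. Let $T=1+\mathfrak mB$, a multiplicative set. If a prime $p$ is disjoint from $T$, then $p+\mathfrak mB\ne B$, so $p$ lies in a maximal ideal $Q\supset\mathfrak mB$. By Lemma 6.3 the radical ideals $\mathfrak s$ and $\mathfrak s_0$ (both containing $I$) therefore have the same localization in $B_T$. Elements of $T$ take unit values at every $\hat y\in A^m$. So $\mathfrak s_0(\hat y)=\mathfrak s(\hat y)$ for all $\hat y\in A^m$, and $\beta_{\mathfrak s_0}=\beta_{\mathfrak s}$.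

Let $\mathcal X=X\setminus V(\mathfrak j+I)$, an open subscheme that is regular by Lemma 6.3(1). *If $\mathcal X=\emptyset$*, then $\mathfrak s_0=\sqrt I$; choose $\kappa\ge1$ with $\mathfrak s_0^\kappa\subset I$. If $I(\hat y)\subset\mathfrak m^N$ with $N\ge\kappa\beta_{\mathfrak s}(c)$, then $\kappa\operatorname{ord}\mathfrak s_0(\hat y)\ge N$, so $\mathfrak s(\hat y)=\mathfrak s_0(\hat y)\subset\mathfrak m^{\beta_{\mathfrak s}(c)}$. There is $\tilde y\equiv\hat y$ mod $\mathfrak m^c$ with $\mathfrak s(\tilde y)=0$, so $I(\tilde y)=0$. Thus $\beta_I(c)\le\kappa\beta_{\mathfrak s}(c)$, which is stronger than the assertion. From now on $\mathcal X\ne\emptyset$.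

**Step 2: resolutions, and the constant $\kappa$.** Let $\mathfrak q_1,\dots,\mathfrak q_s$ be the minimal primes of $I$ not containing $\mathfrak j$, and $Z_i=\operatorname{Spec}B/\mathfrak q_i$. A point $p\in\mathcal X$ contains a minimal prime of $I$, which does not contain $\mathfrak j$. Since $(B/I)_p$ is regular, hence a domain, $p$ contains exactly one $\mathfrak q_i$, and $I_p=(\mathfrak q_i)_p$. So $Z_i\setminus V(\mathfrak j)$ is regular, i.e. $\operatorname{Sing}Z_i\subset V(\mathfrak j+I)$. We use two results.

* (Resolution) An integral scheme $Z$ of finite type over a complete noetherian local ring containing $\mathbb Q$ has a finite sequence of blow-ups $\tilde Z\to\dots\to Z$ with centers lying over $\operatorname{Sing}Z$ and $\tilde Z$ regular (Hironaka, Ann. of Math. 79 (1964), for schemes of finite type over excellent local rings of residue characteristic $0$; Temkin, Adv. Math. 219 (2008), for integral noetherian quasi-excellent $\mathbb Q$-schemes).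
* (Composition) Let $Z$ be quasi-compact and quasi-separated and $W\subset Z$ a quasi-compact open subscheme. A composition of blow-ups whose centers are disjoint from (the preimages of) $W$ is a single blow-up of $Z$ with center disjoint from $W$ (Raynaud–Gruson, Lemme I.5.1.4; Stacks Project, Tag 080L).

With $W=Z_i\setminus\operatorname{Sing}Z_i$ we get ideals $\mathfrak a_i\supset\mathfrak q_i$ of $B$ with $V(\mathfrak a_i)\subset\operatorname{Sing}Z_i\subset V(\mathfrak j+I)$ such that the blow-up $\tilde Z_i$ of $Z_i$ in $\mathfrak a_i$ is regular. Put $\mathfrak a=\mathfrak a_1\cdots\mathfrak a_s$. Then $V(\mathfrak a)\subset V(\mathfrak j+I)$, and we can fix $\kappa\ge1$ with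
$$\mathfrak s_0^\kappa\subset\mathfrak a,\qquad\mathfrak s_0^\kappa\subset\mathfrak j+I.$$
Linear changes of $x_1,x_2$ over $\Bbbk$ transport all these data with the same $\kappa$.

**Step 3: choice of radii.** Let $I(\hat y)\subset\mathfrak m^N$. If $\mathfrak s_0(\hat y)\subset\mathfrak m^{\beta_{\mathfrak s}(c)}$, there is $\tilde y\equiv\hat y$ mod $\mathfrak m^c$ with $\mathfrak s(\tilde y)=0$, so $I(\tilde y)=0$. So assume $d:=\operatorname{ord}\mathfrak s_0(\hat y)<\beta_{\mathfrak s}(c)$. In this proof put
$$\Lambda=2\kappa d+1,\quad\Theta=6\Lambda+4,\quad R_0=1,\quad R_{i+1}=\Theta R_i+c.$$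
By induction $R_i\le\Theta^i(c+1)-c$. Assume
$$N\ge4\Lambda\Theta^{2\Lambda+1}(c+1)+2.$$
This is increasing in $d<\beta_{\mathfrak s}(c)$, so it holds when $N$ is at least the bound in Theorem C.

An element of $\mathfrak s_0$ whose value has order $d$ has its $\kappa$-th power in $\mathfrak a$ and in $\mathfrak j+I$. So $\operatorname{ord}\mathfrak a(\hat y)\le\kappa d$, and as $N>\kappa d$, $\operatorname{ord}\mathfrak j(\hat y)\le\kappa d$. As $N-1>\kappa d$, Lemma 6.4 gives a generator $\eta$ of $\mathfrak h$ with $D:=\operatorname{ord}\eta(\hat y)\le\kappa d\le\Lambda$. Change $x$ linearly so that $\eta(\hat y)$ is $x_2$-regular of order $D$. Put $\mathfrak g=\mathfrak j(\hat y)\mathfrak a(\hat y)$; then $w_1=\operatorname{ord}\mathfrak g\le2\kappa d\le\Lambda$. By Lemma 10.6 one of the $2\Lambda+1$ disjoint intervals $(R_i,R_{i+1})$, $0\le i\le2\Lambda$, contains no bad radius of $\mathfrak g$. Let $R=R_i$, $R'=R_{i+1}$, $\ell=R'-R$, $M=\ell-1-R$. Then, using (10.3),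
$$M=(\Theta-2)R+c-1\ge6DR+c+1,\quad M\ge2,\quad N\ge4\Lambda R'+2\ge M,\quad w_{\mathfrak g}(a,\rho)\le\Lambda R'\ \text{ for }\rho\le R'.$$
By Proposition 8.3 it suffices to find, for one $U$ in each orbit in $\mathcal U$ and some center, a solution $y_U\in\mathcal P_U^m$ of $I$ with $y_U-\hat y\in x_1^M\mathcal P_U^m$.

**Step 4: the case where the right slope of $w_{\mathfrak g}$ at $R$ in the direction $U$ is $0$.** Here $\mathfrak j(\hat y)\mathcal P_U$ contains a controlled power of $x_1$, and we argue as in Section 9. Choose any center. As $w_{\mathfrak g}=w_{\mathfrak j(\hat y)}+w_{\mathfrak a(\hat y)}$ with nondecreasing summands, the right slope of $w_{\mathfrak j(\hat y)}$ is $0$ too. Let $w=w_{\mathfrak j(\hat y)}(r_U,R)\le\Lambda R'$. By (10.1) some attaining generator $g$ of $\mathfrak j(\hat y)$ has reduction nonvanishing in the direction $U$. Expanding $g$ around $r_U$, the constant coefficient has order exactly $w$ and all coefficients in $\sigma$ have order $\ge w$. So $x_1^w$ is a power of $\tau$ and $g=x_1^w\cdot\text{unit}$ in $\mathcal P_U$.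 By Lemma 6.4 and (8.1), $x_1^w\in\mathfrak h(\hat y)\mathcal P_U+x_1^{N-1}\mathcal P_U$ with $N-1>w$, so $x_1^w\in\mathfrak h(\hat y)\mathcal P_U$ (Nakayama). Lemma 7.1 with $h=x_1^w$, $\mathfrak c=x_1^{N-2w}\mathcal P_U$ (note $N>2w$) gives $y_U$ with $I(y_U)=0$ and $y_U-\hat y\in x_1^{N-w}\mathcal P_U^m\subset x_1^M\mathcal P_U^m$, since $N-w\ge3\Lambda R'\ge M$.

**Step 5: the case where this right slope is positive; choice of the center.** Take $\alpha\in U$ as in Lemma 10.7, and let $r=r_U$ be the mean of its $\operatorname{Stab}(U)$-orbit. Since $\operatorname{Stab}(U)$ preserves $B_U$, we have $r\in B_U\subset U$, and $r\in\Bbbk[[\tau]]$, $\tau=x_1^{1/e}$. So $w_{\mathfrak g}(r,\cdot)=w_{\mathfrak g}(\alpha,\cdot)$ is linear on $[R,R']$. It is the sum of the concave functions for $\mathfrak j(\hat y)$ and $\mathfrak a(\hat y)$, so both are linear there: write them as $w_j+n_j(\rho-R)$ and $w_a+n_a(\rho-R)$. The remaining steps construct $y_U$ for this $U$.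

**Step 6: the annulus ring.** We introduce the ring over which we shall solve. Let $\mathcal P=\mathcal P_U=\Bbbk[[\tau,\sigma]]$ and
$$\mathcal R=\Bbbk[[\tau,\sigma,t]]/(\sigma t-\tau^{e\ell}),\qquad\text{so }\sigma t=x_1^\ell.$$
It is a complete noetherian local ring. Replacing $\sigma t$ by $\tau^{e\ell}$ repeatedly (ideals of $\Bbbk[[\tau,\sigma,t]]$ are closed), each element of $\mathcal R$ can be written as $a(\tau,\sigma)+t\,b(\tau,t)$.

To see that this expression is unique, let $\mathcal L$ be the set of series $\sum_{k\in\mathbb Z}\phi_k\sigma^k$ with $\phi_k\in\Bbbk[[\tau]]$ and $\operatorname{ord}_\tau\phi_k\ge e\ell|k|$ for $k<0$. It is a ring: in a product the coefficient of $\sigma^n$ is $\sum_{i+j=n}\phi_i\phi'_j$, where modulo a given power of $\tau$ only finitely many terms are nonzero; and for $n<0$ each term has $\tau$-order $\ge e\ell(\max(0,-i)+\max(0,-j))\ge e\ell|n|$. The rule $t\mapsto\tau^{e\ell}\sigma^{-1}$ defines a homomorphism $\mathcal R\to\mathcal L$: modulo a given power of $\tau$, the coefficient of $\sigma^n$ in the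 image of a power series in $\tau,\sigma,t$ depends on finitely many of its coefficients, so multiplicativity follows from the case of polynomials. The image of $a+tb$ has $a$ as its part with exponents $k\ge0$ and the image of $tb$ as its part with exponents $k<0$, and it determines $a$ and $b$.

So the expression is unique, $\mathcal R\subset\mathcal L$ and $\mathcal P\subset\mathcal R$. Moreover $\mathcal L$ is a domain. For $0<\epsilon<e\ell$ rational, $\min_k(\operatorname{ord}_\tau\phi_k+k\epsilon)$ is attained at finitely many $k$, and the corresponding leading parts multiply in the domain $\Bbbk[\sigma,\sigma^{-1}]$. Hence $\mathcal R$ is a domain.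

Write $\zeta^+=a\in\mathcal P$ for $\zeta=a+tb$; then $\zeta-\zeta^+\in t\mathcal R$. For $a=a_0(\tau)+\sigma a_1$ we have $t(a+tb)=\tau^{e\ell}a_1+t(a_0+tb)$; hence
$$t\mathcal R\cap\mathcal P\subset x_1^\ell\mathcal P.\tag{11.1}$$

**Step 7: on the annulus the ideals are generated by monomials.** We claim
$$\mathfrak j(\hat y)\mathcal R=\mu_j\mathcal R,\quad\mathfrak a(\hat y)\mathcal R=\mu_a\mathcal R,\qquad\mu_j=x_1^{w_j}\sigma^{n_j},\quad\mu_a=x_1^{w_a}\sigma^{n_a}.$$
Consider $\mathfrak j$. *First, a generator that is as small as possible.* Fix a rational $\rho\in(R,R')$ and a generator $g$ of $\mathfrak j(\hat y)$ attaining the minimum $w_{\mathfrak j(\hat y)}(r,\rho)$, $g=\sum\phi_k(x_2-r)^k$ with $\phi_k\in\Bbbk[[\tau]]$. The concave function $v_{r,\cdot}(g)$ lies above the linear function $w_{\mathfrak j(\hat y)}(r,\cdot)$ on $[R,R']$ and touches it at the interior point $\rho$, so its left and right slopes at $\rho$ equal $n_j$. That is, only $k=n_j$ attains $v_{r,\rho}(g)$, and $\operatorname{ord}\phi_{n_j}=w_j-n_jR$. In particular $x_1^{w_j}$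 is a power of $\tau$, so $\mu_j\in\mathcal R$.

*Second, divisibility by $\mu_j$.* Let $0\ne g=\sum\phi_k(x_2-r)^k=\sum\phi_kx_1^{kR}\sigma^k\in\mathfrak j(\hat y)$ be arbitrary. We have $v_{r,R}(g)\ge w_j$ and $v_{r,R'}(g)\ge w_j+n_j\ell$. For $k\ge n_j$ the $k$-th term is
$$x_1^{w_j}\sigma^{n_j}\cdot(\phi_kx_1^{kR-w_j})\,\sigma^{k-n_j},\qquad\operatorname{ord}(\phi_kx_1^{kR-w_j})\ge0.$$
For $k<n_j$, as $\sigma^{n_j}t^{n_j-k}=x_1^{\ell(n_j-k)}\sigma^k$, it is
$$x_1^{w_j}\sigma^{n_j}\cdot\bigl(\phi_kx_1^{kR-w_j-\ell(n_j-k)}\bigr)\,t^{n_j-k},$$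
the bracket having order $\operatorname{ord}\phi_k+kR'-w_j-n_j\ell\ge0$. So $g\in\mu_j\mathcal R$. For the generator chosen first, $g/\mu_j$ is a unit: the term $k=n_j$ gives a unit of $\Bbbk[[\tau]]$, the others lie in $(\sigma,t)$. This proves the claim for $\mathfrak j$, and the same argument works for $\mathfrak a$.

Since $\sigma\mid x_1^\ell$, we have $\mu_j\mid x_1^{w_j'}$ and $\mu_a\mid x_1^{w_a'}$ with $w_j'=w_j+n_j\ell$, $w_a'=w_a+n_a\ell$, and $w_j'+w_a'=w_{\mathfrak g}(r,R')\le\Lambda R'$.

**Step 8: an exact solution over $\mathcal R$.** This is Newton's lemma on the annulus. As $\mathfrak m\mathcal R\subset x_1\mathcal R$, Lemma 6.4 gives $\mu_j\in\mathfrak h(\hat y)\mathcal R+x_1^{N-1}\mathcal R$. Since $N-1>w_j'$, $x_1^{N-1}\in\mu_j\mathfrak m_{\mathcal R}$, so $\mu_j\in\mathfrak h(\hat y)\mathcal R$ (Nakayama). Put $N_1=N-2w_j'\ge2\Lambda R'+2$. Then $f_t(\hat y)\in x_1^N\mathcal R\subset\mu_j^2x_1^{N_1}\mathcal R$, and Lemma 7.1 with $h=\mu_j$, $\mathfrak c=x_1^{N_1}\mathcal R$ gives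
$$\hat Y\in\mathcal R^m,\qquad I(\hat Y)=0,\qquad\hat Y-\hat y\in x_1^{N_1}\mathcal R^m.$$
Since $N_1>w_j',w_a'$, we have $x_1^{N_1}\in\mathfrak m_{\mathcal R}\mu_j\cap\mathfrak m_{\mathcal R}\mu_a$, and Nakayama gives $\mathfrak j(\hat Y)\mathcal R=\mu_j\mathcal R\ne0$ and $\mathfrak a(\hat Y)\mathcal R=\mu_a\mathcal R$.

**Step 9: lift the solution to the resolution.** The purpose is to write $\hat Y$ through free coordinates. The kernel of $B\to\mathcal R$, $y\mapsto\hat Y$, is a prime containing $I$ but not $\mathfrak j$. So it contains some $\mathfrak q_i$, and we get $\operatorname{Spec}\mathcal R\to Z_i$. As $\mathfrak a\mathcal R=\prod_k\mathfrak a_k\mathcal R$ is generated by $\mu_a\ne0$, it is invertible, and so is its factor $\mathfrak a_i\mathcal R$. By the universal property of blowing up, the map lifts to $\operatorname{Spec}\mathcal R\to\tilde Z_i$. Let $p$ be the image of the closed point. Its residue field embeds over $\Bbbk$ in $\Bbbk$, so it is $\Bbbk$. As $\tilde Z_i$ is regular, $\hat{\mathcal O}_{\tilde Z_i,p}\cong\Bbbk[[z_1,\dots,z_b]]$.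 The local homomorphism $\mathcal O_{\tilde Z_i,p}\to\mathcal R$ is continuous and extends to $\pi:\Bbbk[[z]]\to\mathcal R$. With $\zeta_k=\pi(z_k)\in\mathfrak m_{\mathcal R}$ we have $\pi(F)=F(\zeta)$.

Let $X_k(z),Y_j(z)\in\Bbbk[[z]]$ be the images of $x_k,y_j$. The $x_k$ map into $\mathfrak m_{\mathcal R}$, so $X_k(z)\in(z)$, and the local homomorphism $A\to\Bbbk[[z]]$, being continuous, is $g\mapsto g(X(z))$. Hence
$$f(X(z),Y(z))=0\ (f\in I),\qquad X_k(\zeta)=x_k,\qquad Y_j(\zeta)=\hat Y_j.$$

**Step 10: fill in the disc.** We now drop the parts of the $\zeta_k$ involving $t$. We have $\zeta_k^+\in\mathfrak m_{\mathcal P}$ and $\zeta_k-\zeta_k^+\in t\mathcal R$. Put $x_k'=X_k(\zeta^+)$, $y_j'=Y_j(\zeta^+)\in\mathcal P$. Then $f(x',y')=0$ for $f\in I$: a solution over $\mathcal P$, but over slightly wrong base coordinates $x'$. The error is small: $x_k'-x_k=X_k(\zeta^+)-X_k(\zeta)\in t\mathcal R\cap\mathcal P\subset x_1^\ell\mathcal P$ by (11.1). Also $y'-\hat Y\in t\mathcal R^m$ and $\hat Y-\hat y\in x_1^{N_1}\mathcal R^m\subset x_1^\ell\mathcal R^m\subset t\mathcal R^m$,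 as $N_1\ge\ell$ and $x_1^\ell=\sigma t$. So each coordinate of $y'-\hat y$ lies in $t\mathcal R\cap\mathcal P\subset x_1^\ell\mathcal P$.

**Step 11: reparametrize.** We correct the base coordinates by an automorphism of $\mathcal P$. Write $x_k'=x_k+x_1^\ell\xi_k$, $\xi_k\in\mathcal P$; note $\ell=M+1+R\ge4$. Put $\tau'=\tau(1+x_1^{\ell-1}\xi_1)^{1/e}$, so $\tau'^e=x_1'$ and $\tau'-\tau\in\tau x_1^{\ell-1}\mathcal P$. Then $r(\tau')-r(\tau)\in x_1^{\ell-1}\mathcal P$, so $x_2'-r(\tau')=x_1^R(\sigma+x_1^M\nu)$ with $\nu\in\mathcal P$, and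
$$\sigma':=\frac{x_2'-r(\tau')}{\tau'^{eR}}=(\sigma+x_1^M\nu)(1+x_1^{\ell-1}\xi_1)^{-R}\equiv\sigma\bmod x_1^M\mathcal P.$$
As $M\ge2$, $\Psi:\tau\mapsto\tau',\ \sigma\mapsto\sigma'$ is an automorphism of $\Bbbk[[\tau,\sigma]]$: it is the identity on $\mathfrak m_{\mathcal P}/\mathfrak m_{\mathcal P}^2$. By construction $\Psi(x_1)=x_1'$ and $\Psi(x_2)=r(\tau')+\tau'^{eR}\sigma'=x_2'$. Let $y_U=\Psi^{-1}(y')$. Applying the continuous map $\Psi^{-1}$ to $f(x',y')=0$ gives $f(x_1,x_2,y_U)=0$ for all $f\in I$, that is, $I(y_U)=0$. Since $\Psi(g)-g\in(\tau'-\tau,\sigma'-\sigma)\subset x_1^M\mathcal P$ for all $g\in\mathcal P$, we get $y'-y_U=\Psi(y_U)-y_U\in x_1^M\mathcal P^m$, hence $y_U-\hat y\in x_1^M\mathcal P^m$.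

In both cases we have found $y_U$, and Proposition 8.3 gives $\tilde y\in A^m$ with $I(\tilde y)=0$ and $\tilde y\equiv\hat y$ mod $\mathfrak m^c$. This proves Theorem C. $\square$

## 12. Finitely many singular points over $\mathfrak m$, and iteration of Theorem C

**When the hypothesis of Corollary D holds.** (a) If $X$ has isolated singularities, the singular points over $\mathfrak m$ form a closed discrete, hence finite, set. (b) Let $I$ be generated by polynomials of $\Bbbk[y]$. At its regular points $V(I)$ is smooth over the perfect field $\Bbbk$, so $X=V(I)\times_\Bbbk\operatorname{Spec}A\to\operatorname{Spec}A$ is smooth at all points above them, and smooth over the regular ring $A$ implies regular. So $\operatorname{Sing}X$ lies over $\operatorname{Sing}V(I)$, a closed set that is finite if its points are isolated; and the points of $X$ over $\mathfrak m$ correspond to the points of $V(I)$. (c) Smooth over $A$ implies regular, so $\operatorname{Sing}X$ is contained in the non-smooth locus, which, if quasi-finite over $A$, has finitely many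 points over $\mathfrak m$. The closed set $\{y=0\}\cong\operatorname{Spec}A$ has one.

**Proof of Corollary D.** It suffices to show $\beta_{\mathfrak s}(c)\le K_1(c+1)$ for a constant $K_1$. For then $\Lambda=O(c)$ in Theorem C, the logarithm of the bound there is $O(c\log(c+1))$, and the bound is $\le\exp(Kc\log(c+1))$ for all $c\ge1$ with a suitable $K$.

**Step 1: each coordinate of $\hat y$ nearly satisfies a monic equation.** Let $\mathfrak s(\hat y)\subset\mathfrak m^N$, $N\ge1$. Then $q=\hat y(0)$ is one of the finitely many points of $V(\mathfrak s+\mathfrak mB)$; if there are none, no such $\hat y$ exists and $\beta_{\mathfrak s}\le1$. Translate to $q=0$, so $\hat y\in\mathfrak m^m$ (meaning all coordinates lie in $\mathfrak m$), and put $S=\Bbbk[[x,y]]$. By hypothesis $V(\mathfrak s+\mathfrak mB)$ is finite, so $S/(\mathfrak s,x_1,x_2)S$ is artinian, and $S/\mathfrak sS$ is finite over the complete ring $A$. Hence there are monic $g_j\in A[Y]$ with $g_j(y_j)\in\mathfrak sS$. The evaluation $S\to A$, $y\mapsto\hat y$, gives $g_j(\hat y_j)\in\mathfrak m^N$.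

**Step 2: $\hat y$ is close to one of finitely many tuples.** Factor $g_j=\prod_{k=1}^{e_j}(Y-a_{jk})\prod_lq_{jl}$ in $A[Y]$ with $q_{jl}$ monic irreducible of degree $\ge2$. Since $q_{jl}$ has no root in $A$, the existence of Artin functions, for the ideal $(q_{jl})\subset A[Y]$, bounds $\operatorname{ord}q_{jl}(b)$ for $b\in A$: if this order were $\ge\beta_{(q_{jl})}(1)$, there would be a root. Let $C_0$ bound $\sum_l\operatorname{ord}q_{jl}(b)$ for all $j$, all $b\in A$ and all the finitely many $q$. As $\operatorname{ord}$ is a valuation, $N>C_0+c_1\max_j\deg g_j$ forces $e_j\ge1$ and $\operatorname{ord}(\hat y_j-a_{jk})\ge c_1$ for some $k=k_j$. So $\hat y\equiv a:=(a_{jk_j})_j$ mod $\mathfrak m^{c_1}$, where $a$ is one of finitely many tuples.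

**Step 3: the tuple is a solution.** Let $K_0\ge1$ exceed $\operatorname{ord}\mathfrak s(a)$ for each of these tuples with $\mathfrak s(a)\ne0$. If $c_1\ge K_0$ and $N\ge c_1$, then $\mathfrak s(a)\subset\mathfrak s(\hat y)+\mathfrak m^{c_1}\subset\mathfrak m^{K_0}$ shows $\mathfrak s(a)=0$. With $c_1=\max(c,K_0)$ we get $\mathfrak s(a)=0$ and $a\equiv\hat y$ mod $\mathfrak m^c$ for an $N$ that is bounded by a linear function of $c$. $\square$

**Proof of Remark E.** We apply Theorem C to $I$, then to the ideal of the singular locus, and so on. Let $I^{(0)}=I$ and let $I^{(i+1)}$ be the radical ideal of $\operatorname{Sing}(\operatorname{Spec}B/I^{(i)})$. For $i\ge1$ the scheme $\operatorname{Spec}B/I^{(i)}$ is reduced and excellent, so its singular locus is closed and nowhere dense, and the dimension drops. Since $\dim B=m+2$, after at most $m+4$ steps $I^{(i)}=B$, whose Artin function is $\le1$, because no $\hat y$ gives $1$ a value in $\mathfrak m$. Theorem C bounds $\beta_{I^{(i)}}$ in terms of $\beta_{I^{(i+1)}}$ by an expression increasing in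 the latter. Applying it repeatedly gives an iterated exponential of height depending only on $m$, with constants depending on $I$. $\square$
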